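# Leafwise dimension under weak-$*$ limits

## 1. Does the dimension converge when the measures do?

Let probability measures $\mu_k$ converge to $\mu_\infty$, and suppose each $\mu_k$ comes with a number in $[0,1]$ that says how thick $\mu_k$ is along the orbits of a one-parameter group $U$. The answer one would first guess is that these numbers converge, and that their limit is the thickness of $\mu_\infty$, averaged over its ergodic components. We set this up precisely, test the guess on three actions, and see that equality is wrong but that every error has the same sign.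

### The setting

Let $\mathtt a(t)=\operatorname{diag}(e^{t/2},e^{-t/2})$ and $\mathtt u(s)=\begin{pmatrix}1&s\\0&1\end{pmatrix}$ for $t,s\in\mathbb R$, and let $B<\mathrm{SL}_2(\mathbb R)$ be the group they generate. Then $\mathtt a(t)\mathtt u(s)\mathtt a(-t)=\mathtt u(e^ts)$, so $B\cong\mathbb R\ltimes\mathbb R$. Put $U=\{\mathtt u(s):s\in\mathbb R\}\cong\mathbb R$. Let $X$ be a locally compact second countable (Hausdorff) space on which $B$ acts continuously; $X$ is then Polish.

An $\mathtt a$-invariant ergodic probability measure $\mu$ is called $\mathtt u$-*free* (or just free) if for $\mu$-a.e. $x$ the orbit map $s\mapsto\mathtt u(s)x$ is injective. Let $X_{\rm free}$ be the set of points with trivial $U$-stabilizer and $\operatorname{Fix}U=\{x:Ux=x\}$. The latter is closed and $\mathtt a$-invariant. We see in Section 3 that $X_{\rm free}$ is Borel.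

Leafwise measures describe $\mu$ along $U$-orbits. The conditional measures that define them live on boxes.

**Definition (box).** Let $R\ge2$ and let $S\subset X$ be compact such that $(z,\sigma)\mapsto\mathtt u(\sigma)z$ is injective on $S\times[-R,R]$, hence a homeomorphism onto its image. The set $Y=\mathtt u((-R,R))S\cong S\times(-R,R)$ is called a *box*. The sets $\mathtt u((-R,R))z$, $z\in S$, are its plaques. For $y=\mathtt u(\sigma)z\in Y$ put $V_y=(-R-\sigma,R-\sigma)$, so that the plaque of $y$ is $\mathtt u(V_y)y$.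

For example, if $X=\mathbb R^2$ and $\mathtt u(s)(y,v)=(y+s,v)$, then $S=\{0\}\times[0,1]$ gives the box $(-R,R)\times[0,1]$, with horizontal plaques. In general, Lemma 1 in Section 3 gives the following.

$$\text{For each integer }R\ge2\text{ there are countably many open }W_i\text{ covering }X_{\rm free}\text{ and boxes }Y_i=\mathtt u((-R,R))S_i\text{ with }W_i\subset\mathtt u([-1,1])S_i.\tag{1}$$

If $y\in W_i$, then $y=\mathtt u(\sigma)z$ with $|\sigma|\le1$, so $V_y\supset(-(R-1),R-1)$. A box is $\sigma$-compact and disjoint from $\operatorname{Fix}U$.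

Let $\mathcal M$ be the space of Radon measures on $\mathbb R$ with the vague topology (a Polish space), and write $\tau_s(r)=r-s$. For a free $\mu$ there is a system of leafwise measures. We use only these standard properties (Einsiedler–Lindenstrauss, *Diagonal actions on locally homogeneous spaces*, Clay Math. Proc. 10 (2010), §§6–7). There are a Borel set $X'$ with $\mu(X')=1$ and a Borel map $X'\ni x\mapsto\mu_x=\mu_x^{\mathtt u}\in\mathcal M$, with $\mu_x$ meaningful up to a positive factor, such that:

* (L1) $0\in\operatorname{supp}\mu_x$.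
* (L2) If $x,\mathtt u(s)x\in X'$, then $\mu_{\mathtt u(s)x}\propto(\tau_s)_*\mu_x$.
* (L3) For every box $Y$ and $\mu$-a.e. $y=\mathtt u(\sigma)z\in Y$, the conditional measure of $\mu|_Y$ on the plaque $\mathtt u(V_y)y$ (with respect to the projection $Y\to S$) is proportional to the image of $\mu_y|_{V_y}$ under $s\mapsto\mathtt u(s)y$.
* (L4) For each $t$ and a.e. $x$: $\mu_{\mathtt a(t)x}\propto(s\mapsto e^ts)_*\mu_x$.

The cited construction assumes that $U$ acts locally freely, uniformly on compact sets. We apply it on the open $B$-invariant set $X\setminus\operatorname{Fix}U$, which has full $\mu$-measure, and there the assumption holds. Otherwise there would be $x_n\to x$ in $X\setminus\operatorname{Fix}U$ and $0<s_n\to0$ with $\mathtt u(s_n)x_n=x_n$. Given $s\in\mathbb R$, choose integers $k_n$ with $k_ns_n\to s$. Then $\mathtt u(k_ns_n)x_n=x_n$ gives $\mathtt u(s)x=x$ in the limit. As $s$ is arbitrary, $x\in\operatorname{Fix}U$, a contradiction.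

The *leafwise dimension* $\dim^{\mathtt u}\mu\in[0,1]$ is the $\mu$-a.e. constant value of
$$\lim_{r\to0}\frac{\log\mu_x^{\mathtt u}([-r,r])}{\log r},$$
which does not depend on the normalization of $\mu_x$. If an ergodic $\mathtt a$-invariant probability is not free, we assign it the value $1$ by convention.

### The two extreme values

**Computation A (thin).** *Let $\mu$ be free, and suppose a Borel set $K$ with $\mu(K)=1$ meets every $U$-orbit at most once. Then $\mu_x\propto\delta_0$ a.e. and $\dim^{\mathtt u}\mu=0$.* In a box $Y$ write $\mu|_Y=\int\lambda(dz)\,p_z$ with $p_z$ a probability on $(-R,R)$ in the coordinate $\sigma$. For $\lambda$-a.e. $z$, $p_z$ is carried by $\{\sigma:\mathtt u(\sigma)z\in K\}$, which has at most one point, so $p_z$ is a Dirac mass. For a.e. $y=\mathtt u(\sigma)z$ that mass sits at $\sigma$ itself, and (L3) gives $\mu_y|_{V_y}\propto\delta_0$. By (1), a.e. $y$ lies, for every $R$, in such a box with $V_y\supset(-(R-1),R-1)$. So $\mu_y\propto\delta_0$, and $\log\mu_y([-r,r])/\log r\to0$.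

**Computation B (thick).** *Let $\mu$ be free and $U$-invariant. Then $\mu_x\propto\mathrm{Leb}$ a.e. and $\dim^{\mathtt u}\mu=1$.* In a box, let $A\subset S$ be Borel. If $J$ and $J+s$ are Borel subsets of $(-R,R)$, then $\mathtt u(s)\mathtt u(J)A=\mathtt u(J+s)A$, so $J\mapsto\mu(\mathtt u(J)A)$ is a shift-invariant measure on $(-R,R)$ (where shifts are defined), hence a multiple of Lebesgue measure. Thus $p_z=\mathrm{Leb}/2R$ for $\lambda$-a.e. $z$, and (L3) says that $\mu_y|_{V_y}$ is a multiple of Lebesgue measure for a.e. $y\in Y$. By (1) with $R\to\infty$, $\mu_y\propto\mathrm{Leb}$ a.e.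

### Test 1: a shear whose speed tends to zero

Let $X=\mathbb R\times\{0,1,\frac12,\frac13,\dots\}$ with
$$\mathtt u(s)(y,\epsilon)=(y+\epsilon s,\epsilon),\qquad\mathtt a(t)(y,\epsilon)=(e^ty,\epsilon).$$
This is a continuous $B$-action, since $\mathtt a(t)\mathtt u(s)\mathtt a(-t)(y,\epsilon)=(y+e^t\epsilon s,\epsilon)$. The point $(0,1/k)$ is fixed by $\mathtt a$ and has trivial $U$-stabilizer, so $\mu_k=\delta_{(0,1/k)}$ is invariant, ergodic and free, and by Computation A $\dim^{\mathtt u}\mu_k=0$. But $\mu_k\to\delta_{(0,0)}$, which is non-free and has value $1$. So $0\to0\ne1$. Equality fails, though one may blame the convention.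

### Test 2: periodic orbits in a solenoid flow

Here the limit is free too. Let $\mathbb S=\varprojlim_{m\to\infty}\mathbb R/2^m\mathbb Z$. It is the compact group of sequences $x=(x_m)$, $x_m\in\mathbb R/2^m\mathbb Z$, with $x_{m+1}\equiv x_m$ mod $2^m$. Real numbers act by translation, $x\mapsto x+s$. This action is free, because $x+s=x$ means $s\in2^m\mathbb Z$ for all $m$. Doubling $\Delta x=2x$ is an automorphism. If $2x=0$, then $x_m\in2^{m-1}\mathbb Z$, so $x_{m-1}=0$ for all $m$. For given $y$, the element $x_m=y_{m+1}/2\in\mathbb R/2^m\mathbb Z$ satisfies $2x=y$. Clearly $\Delta(x+s)=\Delta x+2s$.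

Let $X=(\mathbb S\times\mathbb R)/\!\sim$ with $(x,r+\log2)\sim(\Delta x,r)$, a compact metrizable space, and put
$$\mathtt a(t)[x,r]=[x,r+t],\qquad\mathtt u(s)[x,r]=[x+e^{-r}s,r].$$
The second formula respects $\sim$, since $(x+\tfrac12e^{-r}s,r+\log2)\sim(\Delta x+e^{-r}s,r)$. Moreover $\mathtt a(t)\mathtt u(s)[x,r]=[x+e^{-r}s,r+t]=\mathtt u(e^ts)\mathtt a(t)[x,r]$. So $B$ acts, and all $U$-orbit maps are injective.

Let $H_n=\{x\in\mathbb S:3^nx=0\}$. At level $m$ the solutions of $3^nx_m=0$ form a cyclic group of order $3^n$, and the reduction from level $m+1$ to level $m$ has kernel of order $2$, so it is injective on these odd-order groups and hence bijective. Thus $H_n$ is cyclic of order $3^n$. Let $O_n$ be the set of its $2\cdot3^{n-1}$ elements of exact order $3^n$. As $2$ generates $(\mathbb Z/3^n)^\times$, $\Delta$ permutes $O_n$ in a single cycle. Let $\theta_n$ be the uniform probability on $O_n$ and $\theta$ the Haar probability on $\mathbb S$. The characters of $\mathbb S$ are $\chi_\beta(x)=e^{2\pi i a x_m/2^m}$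 for $\beta=a/2^m\in\mathbb Z[\frac12]$, and $\chi_\beta$ is trivial on $H_n$ iff $3^n\mid a$. For $\beta\ne0$ and $n$ so large that $3^{n-1}\nmid a$, the sums of $\chi_\beta$ over $H_n$ and over $H_{n-1}$ vanish, so $\int\chi_\beta\,d\theta_n=0$. Hence $\theta_n\to\theta$.

Let $\mu_n$ and $\mu_\infty$ be the images in $X$ of $\theta_n\times\frac{dr}{\log2}$ and $\theta\times\frac{dr}{\log2}$ on $\mathbb S\times[0,\log2)$. They are $\mathtt a$-invariant and $\mu_n\to\mu_\infty$. The measure $\mu_n$ is carried by a single closed $\mathtt a$-orbit, so it is ergodic. If $x,x'\in O_n$ and $x'=x+s$ with $s$ real, then $3^ns=0$ in $\mathbb S$, so $s=0$. The closed orbit therefore meets each $U$-orbit at most once, and $\dim^{\mathtt u}\mu_n=0$ by Computation A.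

The measure $\mu_\infty$ is $U$-invariant and free. It is ergodic: an $\mathtt a$-invariant bounded function on $X$ is a $\Delta$-invariant function on $\mathbb S$. As $\chi_\beta\circ\Delta=\chi_{2\beta}$, its Fourier coefficients are constant along the infinite orbits $\{2^j\beta\}$, $\beta\neq0$, and being square summable they vanish there. So $\dim^{\mathtt u}\mu_\infty=1$ by Computation B. Again $0\to0\ne1$, and now no convention is involved.

### Test 3: mass running to a fixed point

Let $Z$ be the solenoid flow of Test 2 with its measure $m_Z=\mu_\infty$. Let $X^*$ be the one-point compactification of $Z\times\mathbb N$, with trivial action on $\mathbb N$ and $\infty$ fixed. Then $\mu_k=m_Z\times\delta_k$ has dimension $1$, and $\mu_k\to\delta_\infty$, which is non-free. Now the guess is correct, thanks to the convention. If non-free measures were given a value $c<1$, the dimension would drop in the limit.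

### The inequality

In all the tests the dimension of the limit is at least the limit of the dimensions. The problem, from Omri Nisan Solan, "Critical exponent gap and leafwise dimension", arXiv:2404.00700 (2024), is to prove or disprove that this always holds. It does.

**Theorem 1.** Let $(\mu_k)_{k=1}^\infty$ be $\mathtt a$-invariant and ergodic probability measures on $X$, each $\mathtt u$-free. Suppose there is a weak-$*$ probability measure limit $\mu_\infty=\lim_k\mu_k$ (which is $\mathtt a$-invariant), with ergodic decomposition $\mu_\infty=\int_X\mu_\infty^x\,d\mu_\infty(x)$ with respect to the $\mathtt a$-action. With the convention that $\dim^{\mathtt u}\mu_\infty^x=1$ if $\mu_\infty^x$ is not $\mathtt u$-free, the function $x\mapsto\dim^{\mathtt u}\mu_\infty^x$ is measurable and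
$$\int_X\dim^{\mathtt u}\mu_\infty^x\,d\mu_\infty(x)\ \ge\ \limsup_{k\to\infty}\dim^{\mathtt u}\mu_k .$$

Section 9 contains a complement (Theorem 2), not needed for Theorem 1. It identifies the left side as a maximum, allows mass to escape, characterizes the value $1$, and shows that the convention is sharp.

## 2. One scale is enough, but leafwise measures do not converge

The dimension is defined by a limit $r\to0$, which looks hard to interchange with $k\to\infty$. A sensible first move is to remove that limit, using the scaling (L4).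

Fix a continuous even $\varphi:\mathbb R\to[0,1]$, nonincreasing on $[0,\infty)$, with $\varphi=1$ on $[-1,1]$ and $\varphi=0$ off $[-2,2]$. Let
$$N=\{\nu\in\mathcal M:\nu(\varphi)=1\},\qquad N_0=\{\nu\in N:0\in\operatorname{supp}\nu\}.$$
$N$ is closed in $\mathcal M$, hence Polish, and $N_0=\bigcap_n\{\nu((-\frac1n,\frac1n))>0\}$ is Borel in $N$. By (L1) we may normalize leafwise measures: $m_x=\mu_x/\mu_x(\varphi)\in N_0$. The two basic elements of $N_0$ are $\delta_0$ and $\ell=\mathrm{Leb}/\int\varphi$.

For $t\in\mathbb R$ let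
$$A_t\nu=\frac{(s\mapsto e^ts)_*\nu}{\nu(\varphi(e^t\,\cdot))}\in N\qquad\text{if the denominator is positive.}$$
It is positive for all $t$ if $\nu\in N_0$, and there $A_tA_{t'}=A_{t+t'}$. If $t\le0$, then $\varphi(e^t\cdot)\ge\varphi$, so the denominator is at least $1$, and $A_t$ is defined and continuous on all of $N$. In this notation (L4) reads $m_{\mathtt a(t)x}=A_tm_x$ a.e. Put
$$f(\nu)=-\log\nu(\varphi(e\,\cdot))\in[0,\infty],\qquad \nu\in N.$$
This is a continuous function to $[0,\infty]$, nonnegative because $\varphi(e\,\cdot)\le\varphi$. For instance $f(\delta_0)=0$ and $f(\ell)=-\log e^{-1}=1$. For $\nu\in N_0$ we have $f(A_1^i\nu)=-\log\big[\nu(\varphi(e^{i+1}\cdot))/\nu(\varphi(e^i\cdot))\big]$, and the sum telescopes: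
$$\sum_{i<n}f(A_1^i\nu)=-\log\nu(\varphi(e^n\cdot)),\qquad\nu([-e^{-n},e^{-n}])\le\nu(\varphi(e^n\cdot))\le\nu([-2e^{-n},2e^{-n}]).\tag{2}$$
For $\nu\in N_0$ let $d(\nu)=\lim_{r\to0}\log\nu([-r,r])/\log r\in[0,\infty]$ where it exists. This is a Borel condition, since by monotonicity it is enough to let $r=e^{-n}$. By (2) and $2e^{-n-1}\le e^{-n}$,
$$-\log\nu(\varphi(e^n\cdot))\le-\log\nu([-e^{-n},e^{-n}])\le-\log\nu(\varphi(e^{n+1}\cdot)),$$
so $d(\nu)=\lim_n\frac1n\sum_{i<n}f(A_1^i\nu)$, each limit existing if the other does. If $f(m_x)$ is integrable, Birkhoff's theorem for $\mathtt a(1)$ then gives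
$$\dim^{\mathtt u}\mu=\int f(m_x)\,d\mu(x).\tag{3}$$
There is no limit $r\to0$ left, and $f$ is continuous on $N$. It is tempting to let $k\to\infty$ in $\dim^{\mathtt u}\mu_k=\int f(m_x^{(k)})\,d\mu_k(x)$, where $m^{(k)}_x$ belongs to $\mu_k$.

This is where the attempt stops. The function $x\mapsto m_x^{(k)}$ is only measurable and changes with $k$, and weak-$*$ convergence of $\mu_k$ does not control it. In Test 2 we have $m^{(n)}_x=\delta_0$ for every $n$, with $f=0$, while the limit has $m_x=\ell$, with $f=1$. The leafwise measures simply do not converge to those of the limit.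

What can be passed to a limit is the joint law of $(x,m^{(k)}_x)$, a probability on $X\times N$. In Test 2 these laws converge, to $\mu_\infty\otimes\delta_{\delta_0}$. The $\int f$ passes to this limit, but the limit is not the law of $(x,m_x)$ for $\mu_\infty$. So three things are needed: limits of the laws must exist, $f$ must be uniformly integrable along them, and in a limit law the measure $\nu$ attached to $x$ must be compared with the true leafwise measure at $x$. All three will come from one identity that is stable under weak limits. Section 3 first provides the general facts about $X$.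

## 3. Flow boxes, non-free components, and components along $U$-orbits

The first lemma proves (1): Lindelöf's theorem turns the sets $W$ below into a countable cover of $X_{\rm free}$.

**Lemma 1 (flow boxes).** Let $x_0\in X_{\rm free}$ and $R\ge2$. There are a compact $S\subset X$ and an open $W\ni x_0$ such that $(z,\sigma)\mapsto\mathtt u(\sigma)z$ is injective on $S\times[-R,R]$ and $W\subset\mathtt u([-1,1])S$.

*Proof.* We build a function that increases along orbits near $x_0$ and let $S$ be a level set. Let $L=2R+3$. The map $s\mapsto\mathtt u(s)x_0$ is injective, hence a homeomorphism from $[-L-1,L+1]$ onto a compact set, and Tietze gives a bounded continuous $g$ on $X$ with $g(\mathtt u(s)x_0)=s$ for $|s|\le L+1$. Put $h(x)=\int_0^1g(\mathtt u(r)x)\,dr$. Then $h(x_0)=\frac12$, $h(\mathtt u(s)x)=\int_s^{s+1}g(\mathtt u(r)x)\,dr$, and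
$$\frac{d}{ds}h(\mathtt u(s)x)=g(\mathtt u(s+1)x)-g(\mathtt u(s)x),$$
which equals $1$ for $x=x_0$, $|s|\le L$. By continuity there is a compact neighborhood $K$ of $x_0$ such that this derivative is $\ge\frac12$ for $x\in K$, $|s|\le L$. Let $W\subset K$ be an open neighborhood of $x_0$ on which $|h-\frac12|<\frac14$, and let $S=\{z\in\mathtt u([-1,1])K:h(z)=\frac12\}$, a compact set.

If $y\in W$, then $h(\mathtt u(\cdot)y)$ starts within $\frac14$ of $\frac12$ and has slope $\ge\frac12$, so $h(\mathtt u(s)y)=\frac12$ for some $|s|\le\frac12$. Then $\mathtt u(s)y\in S$ and $y\in\mathtt u([-1,1])S$.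

If $z=\mathtt u(b)k\in S$ with $|b|\le1$, $k\in K$, then $h(\mathtt u(s)z)=h(\mathtt u(s+b)k)$ has derivative $\ge\frac12$ for $|s|\le L-1$, in particular for $|s|\le2R$. Suppose $\mathtt u(\sigma)z=\mathtt u(\sigma')z'$ with $z,z'\in S$, $|\sigma|,|\sigma'|\le R$. Then $z'=\mathtt u(\sigma-\sigma')z$ with $|\sigma-\sigma'|\le2R$ and $h(z')=\frac12=h(z)$, so $\sigma=\sigma'$ and $z=z'$. $\square$

**Lemma 2.** $X_{\rm free}$ is Borel. If $\eta$ is $\mathtt a$-invariant, ergodic and not $\mathtt u$-free, then $\eta(\operatorname{Fix}U)=1$.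

*Proof.* Let $c(x)=\inf\{s>0:\mathtt u(s)x=x\}\in[0,\infty]$. Stabilizers are closed subgroups of $\mathbb R$, so $c(x)=\infty$ iff $x\in X_{\rm free}$, $c(x)=0$ iff $x\in\operatorname{Fix}U$, and otherwise the infimum is attained. Hence for $0<r<\infty$
$$\{c\le r\}=\bigcup_n\{x:\exists s\in[\tfrac1n,r],\ \mathtt u(s)x=x\},$$
a countable union of closed sets, and $c$ is Borel. From $\mathtt u(s)\mathtt a(t)x=\mathtt a(t)\mathtt u(e^{-t}s)x$ we get $c(\mathtt a(t)x)=e^tc(x)$. So the disjoint sets $\{e^j\le c<e^{j+1}\}$, $j\in\mathbb Z$, are moved to one another by $\mathtt a$, have equal $\eta$-measure, and so have measure $0$. Thus $c\in\{0,\infty\}$ a.e. By ergodicity $\eta(\operatorname{Fix}U)\in\{0,1\}$, and the value $0$ would mean $c=\infty$ a.e., that is, $\eta$ free. $\square$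

### The component map and its $U$-invariance

Let $\mathcal E$ be the set of $\mathtt a$-ergodic probabilities. We need a concrete Borel map $e$ that sends a point to its ergodic component, and the fact that $e$ is constant on $U$-orbits.

Let $\{f_j\}$ be a countable sup-norm dense subset of $C_c(X)$. An $\mathtt a$-invariant probability $\eta$ lies in $\mathcal E$ iff for all $j$
$$\int\Big|\frac1n\int_0^nf_j(\mathtt a(-t)x)\,dt-\int f_j\,d\eta\Big|^2d\eta(x)\to0,$$
by the mean ergodic theorem and density of $\{f_j\}$ in $L^2(\eta)$. The expressions are continuous in $\eta$, so $\mathcal E$ is Borel. Let $X_0$ be the set of $x$ such that $\lim_T\frac1T\int_0^Tf_j(\mathtt a(-t)x)\,dt$ exists for all $j$ and equals $\int f_j\,de(x)$ for some $e(x)\in\mathcal E$. The map $\eta\mapsto(\int f_jd\eta)_j$ is continuous and injective on $\mathcal E$, so by Lusin–Souslin its image is Borel and its inverse is Borel. Hence $X_0$ and $e:X_0\to\mathcal E$ are Borel.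

For $\eta\in\mathcal E$ the ergodic theorem gives $\eta(X_0)=1$ and $e=\eta$ $\eta$-a.e. By the ergodic decomposition theorem, every $\mathtt a$-invariant probability $\mu$ is an integral of elements of $\mathcal E$. So $\mu(X_0)=1$ and
$$\mu=\int e(x)\,d\mu(x)=\int\eta\,d\Lambda_\mu(\eta),\qquad\Lambda_\mu=e_*\mu .$$
Thus $\mu^x=e(x)$ a.e., and $\eta$ is the conditional measure of $\mu$ given $e=\eta$.

*$X_0$ and $e$ are $U$-invariant.* For $f\in C_c(X)$, $\sup_y|f(\mathtt u(\epsilon)y)-f(y)|\to0$ as $\epsilon\to0$, because for $|\epsilon|\le1$ only $y$ in the compact set $\mathtt u([-1,1])\operatorname{supp}f$ matter. Since $\mathtt a(-t)\mathtt u(s)x=\mathtt u(e^{-t}s)\mathtt a(-t)x$ and $e^{-t}s\to0$, the averages at $x$ and at $\mathtt u(s)x$ have the same limits. So $\mathtt u(s)X_0=X_0$ and $e(\mathtt u(s)x)=e(x)$.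

For $\eta\in\mathcal E$ put $\dim(\eta)=\dim^{\mathtt u}\eta$ if $\eta$ is free and $\dim(\eta)=1$ otherwise. Recall finally that a weak-$*$ limit of probabilities that is itself a probability is a narrow limit, and that such a sequence is tight.

## 4. A flip identity for pairs (point, measure)

In a box, disintegrate $\mu|_Y=\int\lambda(dz)\,p_z$. Choose $z$ by $\lambda$, then $\sigma$ and $\sigma'$ independently by $p_z$. The pair of points $y=\mathtt u(\sigma)z$, $y'=\mathtt u(\sigma')z$ has the same law as $(y',y)$. We want to write this symmetry without the box, using only $y$, the measure $m_y$, and the displacement $s=\sigma'-\sigma$. By (L3), $p_z(d\sigma')$ is $m_y(ds)$ up to a factor depending on $y$, because $m_y$ is normalized by a window around $y$ and $m_{y'}$ by a window around $y'$. A weight $w$ must compensate for this.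

Put $\varphi_s(r)=\varphi(r-s)$. The map $(\nu,s)\mapsto\nu(\varphi_s)$ is continuous on $N\times\mathbb R$. When $\nu(\varphi_s)>0$, let
$$T_s\nu=\frac{(\tau_s)_*\nu}{\nu(\varphi_s)}\in N,\qquad w(\nu,s)=\frac1{1+\nu(\varphi_s)} .$$
$T_s\nu$ is the measure $\nu$ seen from the point $s$ and renormalized there. Since $(T_s\nu)(\varphi_{-s})=\nu(\varphi)/\nu(\varphi_s)=1/\nu(\varphi_s)$, we have $w(T_s\nu,-s)=\nu(\varphi_s)/(1+\nu(\varphi_s))$, so
$$\frac{w(\nu,s)}{w(T_s\nu,-s)}=\frac1{\nu(\varphi_s)} .\tag{4}$$
Other weights satisfy (4), for example $\nu(\varphi_s)^{-1/2}$. Ours also keeps the total weight bounded. If $I$ is an interval of length $\le1$ and $s\in I$, then $I\subset[s-1,s+1]$, so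
$$\nu(\varphi_s)\ge\nu(I),\tag{5}$$
and partitioning $[-R,R]$ into $2R$ intervals $I$ of length $1$ ($R\in\mathbb N$) gives
$$\int_{[-R,R]}w(\nu,s)\,\nu(ds)\le\sum_I\frac{\nu(I)}{1+\nu(I)}\le2R\qquad\text{for every }\nu\in N.\tag{6}$$

Let $\Omega=\{(x,\nu,s)\in X\times N\times\mathbb R:\nu(\varphi_s)>0\}$, an open set, and
$$\iota(x,\nu,s)=(\mathtt u(s)x,T_s\nu,-s).$$
As $\nu(\varphi)=1$, we have $T_{-s}T_s\nu=\nu$, so $\iota$ is a homeomorphic involution of $\Omega$. For a probability $Q$ on $X\times N$ let
$$M_Q(dx,d\nu,ds)=w(\nu,s)\,\nu(ds)\,Q(dx,d\nu).$$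
It is carried by $\Omega$, since $\nu(\varphi_s)>0$ for $s\in\operatorname{supp}\nu$, and by (6) $M_Q(|s|\le R)\le2R$. Put $\hat{\mathtt a}(t)(x,\nu)=(\mathtt a(t)x,A_t\nu)$, which for $t\le0$ is defined and continuous on $X\times N$.

**Definition (the classes $\mathcal J$, $\mathcal Q$, $\mathcal Q(\mu)$).** $\mathcal J$ is the set of probabilities $Q$ on $X\times N$ with $\iota_*M_Q=M_Q$. $\mathcal Q\subset\mathcal J$ consists of those that are also $\hat{\mathtt a}(t)$-invariant for all $t\le0$. $\mathcal Q(\mu)$ consists of those $Q\in\mathcal Q$ with $X$-marginal $\mu$.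

Two examples. First, $\mu\otimes\delta_{\delta_0}\in\mathcal J$ for every probability $\mu$ on $X$: here $M_Q$ lives on $s=0$, where $\iota$ is the identity. Second, $\mu\otimes\delta_\ell\in\mathcal J$ iff $\mu$ is $U$-invariant. Since $\ell(\varphi_s)=1$, $M_Q$ is $\frac12\mu(dx)\,\ell(ds)$ at $\nu=\ell$, and invariance under $(x,s)\mapsto(\mathtt u(s)x,-s)$ says that $\int k\,d\mu=\int k(\mathtt u(s)x)\,d\mu(x)$ for a.e. $s$ and each $k\in C_c(X)$, hence for all $s$ by continuity. So a thin $\nu$ is always allowed, while a thick $\nu$ makes demands on $\mu$. Section 7 turns this into a theorem.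

The flip identity is used mostly through its null sets.

**(P)** *Let $Q\in\mathcal J$ and $E\subset X\times N$ Borel. Then $Q(E)=1$ iff for $Q$-a.e. $(x,\nu)$ and $\nu$-a.e. $s$, $(\mathtt u(s)x,T_s\nu)\in E$.* Indeed, $w>0$ and $\nu\ne0$, so $Q(E^c)=0$ iff $M_Q((E^c\times\mathbb R)\cap\Omega)=0$, iff $M_Q(\iota^{-1}((E^c\times\mathbb R)\cap\Omega))=0$. The last set consists of the $(x,\nu,s)\in\Omega$ with $(\mathtt u(s)x,T_s\nu)\in E^c$.

A first application: $0\in\operatorname{supp}T_s\nu$ iff $s\in\operatorname{supp}\nu$, which holds for $\nu$-a.e. $s$. So (P) gives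
$$Q(X\times N_0)=1\qquad\text{for all }Q\in\mathcal J.\tag{7}$$
On $X\times N_0$ the maps $\hat{\mathtt a}(t)$, $t\in\mathbb R$, form a group of bijections, so every $Q\in\mathcal Q$ is $\hat{\mathtt a}(t)$-invariant for all $t\in\mathbb R$.

## 5. Mass bounds, compactness, and a continuous formula for the dimension

The flip identity bounds the mass of $\nu$ from above on large intervals and from below near $0$, uniformly over $\mathcal J$.

**Lemma 3 (bounds).** Let $Q\in\mathcal J$.
(i) $Q(\nu([-R,R])>C)\le2R/C$ for $R\in\mathbb N$, $C>0$.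
(ii) $Q(\nu([-\rho,\rho])<\delta)\le\delta(4/\rho+1)$ for $0<\rho\le1$, $\delta>0$.

*Proof.* In both parts we write $Q(E)$ as $\int F\,dM_Q$ and replace $F$ by $F\circ\iota$.

(i) Let $E=\{\nu([-R,R])>C\}$ and $F=1_E(\nu)1_{|s|\le R}/\big(w(\nu,s)\nu([-R,R])\big)$. Integrating first over $s$, $\int F\,dM_Q=Q(E)$. Since $T_s\nu([-R,R])=\nu([s-R,s+R])/\nu(\varphi_s)$, (4) gives
$$w(\nu,s)\,F\circ\iota=1\big[\nu([s-R,s+R])>C\nu(\varphi_s)\big]1_{|s|\le R}\cdot\frac1{\nu(\varphi_s)}\cdot\frac{\nu(\varphi_s)}{\nu([s-R,s+R])},$$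
so
$$Q(E)=\int\int_{[-R,R]}1\big[\nu([s-R,s+R])>C\nu(\varphi_s)\big]\frac{\nu(ds)}{\nu([s-R,s+R])}\,dQ .$$
Partition $[-R,R]$ into $2R$ intervals $I$ of length $1$. For $s\in I$ in the indicated set, $\nu([s-R,s+R])>C\nu(I)$ by (5). So each $I$ contributes at most $\nu(I)/(C\nu(I))=1/C$ (and $0$ if $\nu(I)=0$).

(ii) Let $E=\{\nu([-\rho,\rho])<\delta\}$ and $F=1_E(\nu)\varphi(s)/w(\nu,s)$. As $\nu(\varphi)=1$, $\int F\,dM_Q=Q(E)$. By (4), and since $\varphi$ is even,
$$Q(E)=\int\int_{[-2,2]}1\big[\nu([s-\rho,s+\rho])<\delta\nu(\varphi_s)\big]\frac{\varphi(s)}{\nu(\varphi_s)}\,\nu(ds)\,dQ .$$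
Partition $[-2,2]$ into at most $4/\rho+1$ disjoint intervals $I$ of length $\le\rho$. For $s\in I$ in the indicated set, $I\subset[s-\rho,s+\rho]$ gives $\nu(I)<\delta\nu(\varphi_s)$, so $1/\nu(\varphi_s)<\delta/\nu(I)$ when $\nu(I)>0$. Each $I$ contributes at most $\delta$. $\square$

The upper bound gives limits of the laws, and the identity survives in the limit.

**Lemma 4 (compactness).** If $Q_k\in\mathcal Q$ have $X$-marginals converging narrowly to a probability $\mu$, then $(Q_k)$ is tight, and every narrow limit point lies in $\mathcal Q(\mu)$. In particular $\mathcal Q$ is closed.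

*Proof.* **Step 1: tightness.** For constants $C_R$ the set $\{\nu\in N:\nu((-R,R))\le C_R\ \forall R\in\mathbb N\}$ is compact: it is relatively compact in $\mathcal M$, and its defining conditions are vaguely closed. With $C_R=2R\,2^R/\epsilon$, Lemma 3(i) bounds the $Q_k$-mass of the complement by $\sum_R\epsilon2^{-R}=\epsilon$. The $X$-marginals are tight too, so $(Q_k)$ is tight.

**Step 2: what passes trivially.** Let $Q_k\to Q$ along a subsequence. The marginal of $Q$ is $\mu$, and invariance under the continuous maps $\hat{\mathtt a}(t)$, $t\le0$, passes to $Q$. (This is why $\mathcal Q$ is defined with $t\le0$.)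

**Step 3: the flip identity passes to the limit on test functions.** For $R\in\mathbb N$, $0<\epsilon<1$, let
$$C_{R,\epsilon}=\{|s|\le R,\ \epsilon\le\nu(\varphi_s)\le1/\epsilon\},$$
closed in $X\times N\times\mathbb R$ and contained in $\Omega$. Let $\Phi$ be bounded continuous on $\Omega$, vanishing off $C_{R,\epsilon}$. Extended by $0$, it is continuous on $X\times N\times\mathbb R$, which is the union of the open sets $\Omega$ and $C_{R,\epsilon}^c$. The function
$$\Psi(x,\nu)=\int\Phi(x,\nu,s)\,w(\nu,s)\,\nu(ds)$$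
is continuous: if $(x_n,\nu_n)\to(x,\nu)$, the integrands converge uniformly on compact $s$-sets and vanish for $|s|>R$, and $\nu_n\to\nu$ vaguely. It is bounded by (6). Hence $\int\Phi\,dM_{Q_k}=\int\Psi\,dQ_k\to\int\Psi\,dQ=\int\Phi\,dM_Q$. Under $\iota$ we have $s\mapsto-s$ and $\nu(\varphi_s)\mapsto1/\nu(\varphi_s)$, so $\Phi\circ\iota$ is of the same kind, and
$$\int\Phi\,dM_Q=\lim\int\Phi\,dM_{Q_k}=\lim\int\Phi\circ\iota\,dM_{Q_k}=\int\Phi\circ\iota\,dM_Q .$$

**Step 4: the test functions suffice.** $M_Q$ and $\iota_*M_Q$ are finite on each $\{|s|\le R\}$. Let $\chi_n$ be continuous functions of $s$ and $\nu(\varphi_s)$, supported in $C_{n,1/n}$ ($n\ge2$) and increasing to $1$ on $\Omega$. By Step 3, applied to products of $\chi_n$ with bounded continuous functions, the finite measures $\chi_nM_Q$ and $\chi_n\,\iota_*M_Q$ coincide. Let $n\to\infty$. So $\iota_*M_Q=M_Q$ and $Q\in\mathcal Q(\mu)$. Closedness of $\mathcal Q$ follows, since narrow convergence of $Q_k$ implies that of the marginals. $\square$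

The lower bound near $0$ makes $f$ uniformly integrable, so the formula (3) can be passed to the limit.

**Lemma 5.** (i) For $Q\in\mathcal Q$: $d$ exists $Q$-a.e., $d\le1$ $Q$-a.e., and $\int f\,dQ=\int d\,dQ\le1$.
(ii) $Q\mapsto\int f\,dQ$ is continuous on $\mathcal Q$.

*Proof.* If $f(\nu)>T$, then $\nu([-1/e,1/e])\le\nu(\varphi(e\,\cdot))<e^{-T}$. Lemma 3(ii) with $\rho=1/e$ gives $Q(f>T)\le(4e+1)e^{-T}\le12e^{-T}$, hence
$$\int(f-T)^+\,dQ=\int_T^\infty Q(f>t)\,dt\le12e^{-T}\qquad\text{for all }Q\in\mathcal J.\tag{8}$$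
As $\min(f,T)$ is bounded and continuous, $\int f\,dQ$ is a uniform limit of continuous functions of $Q$. This is (ii).

By (8) $f$ is $Q$-integrable. Birkhoff's theorem for the invertible map $\hat{\mathtt a}(1)$ on $X\times N_0$, together with (2), says that $d=\lim\frac1n\sum_{i<n}f\circ A_1^i$ exists $Q$-a.e. and $\int d\,dQ=\int f\,dQ$. Finally, Lemma 3(ii) with $\rho=e^{-n}$, $\delta=e^{-n(1+\epsilon)}$ gives
$$Q\big(\nu([-e^{-n},e^{-n}])<e^{-n(1+\epsilon)}\big)\le e^{-n(1+\epsilon)}(4e^n+1)\le5e^{-n\epsilon},$$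
which is summable. By Borel–Cantelli $d\le1+\epsilon$ a.e., for every $\epsilon>0$. $\square$

## 6. Leafwise measures satisfy the flip identity

**Lemma 6 (lift).** Let $\mu$ be $\mathtt a$-invariant, ergodic and $\mathtt u$-free, $m_x=\mu_x/\mu_x(\varphi)\in N_0$, and $\hat\mu$ the law of $(x,m_x)$, $x\sim\mu$. Then $\hat\mu\in\mathcal Q(\mu)$, $d=\dim^{\mathtt u}\mu$ $\hat\mu$-a.e., and $\int f\,d\hat\mu=\dim^{\mathtt u}\mu$.

*Proof.* By (L4), $m_{\mathtt a(t)x}=A_tm_x$ a.e., so $\hat\mu$ is $\hat{\mathtt a}(t)$-invariant. That $d(m_x)=\dim^{\mathtt u}\mu$ a.e. is the definition of $\dim^{\mathtt u}\mu$, and once $\hat\mu\in\mathcal J$ is known, Lemma 5 gives $\int f\,d\hat\mu=\dim^{\mathtt u}\mu$. It remains to prove flip-invariance. Let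
$$M'=w(m_x,s)\,m_x(ds)\,\mu(dx)\ \text{ on }X\times\mathbb R,\qquad\kappa(x,s)=(\mathtt u(s)x,-s),$$
where $\kappa$ is an involution.

**Step 1: cut $X_{\rm free}\times\mathbb R$ into $\kappa$-invariant pieces seen by one box each.** For each integer $R\ge2$ take $W_i$ and $Y_i=\mathtt u((-R,R))S_i$ from (1), and let
$$P_i=\{(\mathtt u(\sigma)z,\sigma'-\sigma):z\in S_i,\ \sigma,\sigma'\in(-R,R)\},$$
a $\sigma$-compact, hence Borel, set. Since $\kappa(\mathtt u(\sigma)z,\sigma'-\sigma)=(\mathtt u(\sigma')z,\sigma-\sigma')$, we have $\kappa P_i=P_i$. If $x\in W_i$, then $x=\mathtt u(\sigma)z$ with $z\in S_i$, $|\sigma|\le1$, so $(x,s)\in P_i$ whenever $|s|<R-1$. Hence the countably many $P_i$ (over all $i,R$) cover $X_{\rm free}\times\mathbb R$, which carries $M'$.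

**Step 2: express $m_y$ by the box, and check that it transforms well.** On $Y=Y_i\cong S_i\times(-R,R)$ write $\mu|_Y=\int\lambda(dz)\,p_z$. By (L3), for a.e. $y=\mathtt u(\sigma)z\in Y$,
$$m_y|_{V_y}=q(y)\,(\tau_\sigma)_*p_z,\qquad q(y)=m_y(V_y)\in(0,\infty).\tag{9}$$
Here $q(y)>0$ because $0\in V_y\cap\operatorname{supp}m_y$. Since $\mu(X')=1$, for $\lambda$-a.e. $z$ the point $\mathtt u(\sigma')z$ lies in $X'$ for $p_z$-a.e. $\sigma'$. By (9) this means that for a.e. $y\in Y$, $\mathtt u(s)y\in X'$ for $m_y$-a.e. $s\in V_y$. Letting $i$ and $R$ vary, for $\mu$-a.e. $x$ and $m_x$-a.e. $s$ we have $\mathtt u(s)x\in X'$, and so, by (L2) and normalization,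
$$m_{\mathtt u(s)x}=T_sm_x .\tag{10}$$

**Step 3: symmetry on one piece.** For $y=\mathtt u(\sigma)z\in Y$ the section $\{s:(y,s)\in P_i\}$ is $V_y$, and it is empty for $y\notin Y$. By (9), for Borel $H\ge0$,
$$\int_{P_i}H\,dM'=\int\lambda(dz)\iint p_z(d\sigma)\,p_z(d\sigma')\,q(y)\,w(m_y,s)\,H(y,s),\qquad y=\mathtt u(\sigma)z,\ s=\sigma'-\sigma .$$
Let $y'=\mathtt u(\sigma')z$ and $c=m_y(\varphi_s)$. By (10), for almost all $(z,\sigma,\sigma')$ we have $m_{y'}=T_sm_y$. As $V_{y'}=V_y-s$, this gives $q(y')=T_sm_y(V_y-s)=q(y)/c$. By (4), $w(m_{y'},-s)=c\,w(m_y,s)$. Hence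
$$q(y')\,w(m_{y'},-s)=q(y)\,w(m_y,s),$$
so the weight is symmetric under $\sigma\leftrightarrow\sigma'$. Replacing $H$ by $H\circ\kappa$ turns $H(y,s)$ into $H(y',-s)$, and exchanging the names $\sigma,\sigma'$ gives $\int_{P_i}H\circ\kappa\,dM'=\int_{P_i}H\,dM'$.

**Step 4: assemble.** Disjointifying the countably many $\kappa$-invariant sets $P_i$ keeps them $\kappa$-invariant, so $M'$ is $\kappa$-invariant. With $\Theta(x,s)=(x,m_x,s)$ we have $M_{\hat\mu}=\Theta_*M'$, and (10) says $\Theta\circ\kappa=\iota\circ\Theta$ $M'$-a.e. Therefore $\iota_*M_{\hat\mu}=M_{\hat\mu}$. $\square$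

## 7. The fiber measure is never thicker than the leafwise measure

Let now $Q$ be a limit of lifts. It need not be the lift of its marginal: in Test 2 it is $\mu_\infty\otimes\delta_{\delta_0}$. But (P) says that $\nu$ only charges those $s$ for which $\mathtt u(s)x$ is as good a point as $x$. At $\nu$-most places $s$ the true leafwise measure then has its own full local dimension, and this forces it to be at least as thick as $\nu$.

**Lemma 7 (projection).** Let $\eta\in\mathcal E$ be $\mathtt u$-free, and let $Q'\in\mathcal J$ have $X$-marginal $\eta$ and be such that $d$ exists $Q'$-a.e. Then $d(\nu)\le\dim^{\mathtt u}\eta$ for $Q'$-a.e. $(x,\nu)$.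

*Proof.* **Step 1: compare two measures on the same line.** Let $\alpha=\dim^{\mathtt u}\eta$, and let $A\subset X'$ (the set in (L1)–(L4) for $\eta$) be Borel with $\eta(A)=1$ such that for $x\in A$ the local dimension of $\eta_x$ at $0$ exists and equals $\alpha$. By (P), for $Q'$-a.e. $(x,\nu)$: $x\in A$, and for $\nu$-a.e. $s$, $\mathtt u(s)x\in A$ and $d(T_s\nu)$ exists. For such $s$, (L2) says that the local dimension of $\eta_x$ at $s$ is $\alpha$, and the local dimension of $\nu$ at $s$ is $d(T_s\nu)$. Fix such $(x,\nu)$.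

**Step 2: a covering argument.** Suppose $d(T_s\nu)>\alpha$ on a set of positive $\nu$-measure. Taking countable unions over rational $\delta,r_0>0$ and bounded intervals, we find $\delta,r_0>0$ and a bounded set $\Sigma$ with $\nu(\Sigma)>0$ such that for $s\in\Sigma$, $0<r<r_0$:
$$\nu([s-r,s+r])\le r^{\alpha+2\delta},\qquad\eta_x([s-r,s+r])\ge r^{\alpha+\delta}.$$
$\Sigma$ may be taken Borel, since by monotonicity in $r$ each family of inequalities is equivalent to the one over rational $r$. For $2r<\min(r_0,1)$ take a maximal set $s_1,\dots,s_n\in\Sigma$ with mutual distances $>2r$. The intervals $[s_i-r,s_i+r]$ are disjoint, so $n\,r^{\alpha+\delta}\le C$, where $C<\infty$ is the $\eta_x$-mass of the $1$-neighborhood of the convex hull of $\Sigma$. By maximality the intervals $[s_i-2r,s_i+2r]$ cover $\Sigma$, so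
$$\nu(\Sigma)\le n(2r)^{\alpha+2\delta}\le C\,2^{\alpha+2\delta}\,r^\delta\to0\qquad(r\to0),$$
a contradiction.

**Step 3: return to the origin.** So for $Q'$-a.e. $(x,\nu)$ we have $d(T_s\nu)\le\alpha$ for $\nu$-a.e. $s$. By (P), applied to $E=\{d\le\alpha\}$, $d(\nu)\le\alpha$ $Q'$-a.e. $\square$

The limit measure need not be ergodic, so we decompose $Q$ over the ergodic components of its marginal. Since $e$ is constant on $U$-orbits, the flip identity survives this.

**Lemma 8.** (i) $\eta\mapsto\dim(\eta)$ is upper semicontinuous on $\mathcal E$, hence Borel.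
(ii) If $\mu$ is an $\mathtt a$-invariant probability and $Q\in\mathcal Q(\mu)$, then $\int f\,dQ\le\int\dim(\eta)\,d\Lambda_\mu(\eta)=\int_X\dim(\mu^x)\,d\mu(x)$.

*Proof.* (i) Let $\eta_k\to\eta$ in $\mathcal E$ with $\dim(\eta_k)\to\beta$. As $\dim\le1$, we have $\beta\le1$, and if $\eta$ is not free, $\dim(\eta)=1\ge\beta$. Let $\eta$ be free, so $\eta(\operatorname{Fix}U)=0$. By Lemma 2 a non-free $\eta_k$ is carried by the closed set $\operatorname{Fix}U$, and infinitely many of these would force $\eta(\operatorname{Fix}U)=1$. So we may assume all $\eta_k$ free. By Lemma 6 the lifts satisfy $\hat\eta_k\in\mathcal Q(\eta_k)$ and $\int f\,d\hat\eta_k=\dim(\eta_k)$. By Lemma 4 they have a limit point $Q\in\mathcal Q(\eta)$, and by Lemma 5 $\int d\,dQ=\int f\,dQ=\beta$. By Lemma 7, $\beta\le\dim(\eta)$.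

(ii) **Step 1: disintegrate.** Write $Q=\int Q_\eta\,d\Lambda_\mu(\eta)$ over the map $(x,\nu)\mapsto e(x)$. The $X$-marginals of the $Q_\eta$ disintegrate $\mu$ over $e$, so for $\Lambda_\mu$-a.e. $\eta$ the marginal of $Q_\eta$ is $\eta$. By Lemma 5, for a.e. $\eta$, $d$ exists and is $\le1$ $Q_\eta$-a.e.

**Step 2: $Q_\eta\in\mathcal J$ for a.e. $\eta$.** Let $E$ range over a countable algebra generating the Borel sets of $\Omega$, let $R\in\mathbb N$, $E_R=E\cap\{|s|\le R\}$, and let $g\ge0$ be bounded Borel on $\mathcal E$. Since $e(\mathtt u(s)x)=e(x)$,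
$$\int g(\eta)M_{Q_\eta}(E_R)\,d\Lambda_\mu=\int g(e(x))1_{E_R}\,dM_Q=\int g(e(x))\,1_{E_R}\circ\iota\,dM_Q=\int g(\eta)M_{Q_\eta}(\iota^{-1}E_R)\,d\Lambda_\mu .$$
As $g$ is arbitrary, for a.e. $\eta$ the measures $M_{Q_\eta}$ and $\iota_*M_{Q_\eta}$ agree on all $E_R$. Both are finite on $\{|s|\le R\}$, so they are equal.

**Step 3: integrate.** For a.e. free $\eta$, Lemma 7 gives $\int d\,dQ_\eta\le\dim(\eta)$. (Here it matters that Lemma 7 asks only for $Q'\in\mathcal J$.) For a.e. non-free $\eta$, $\int d\,dQ_\eta\le1=\dim(\eta)$. Integrating, $\int f\,dQ=\int d\,dQ\le\int\dim\,d\Lambda_\mu$. The last equality in the statement is $\mu^x=e(x)$ a.e. $\square$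

## 8. Proof of Theorem 1

Measurability of $x\mapsto\dim^{\mathtt u}\mu_\infty^x$ is Lemma 8(i), as $\mu_\infty^x=e(x)$ for a.e. $x$ and $e$ is Borel. Pass to a subsequence along which $\dim^{\mathtt u}\mu_k$ converges to the limsup. By Lemma 6, $\hat\mu_k\in\mathcal Q(\mu_k)$ and $\int f\,d\hat\mu_k=\dim^{\mathtt u}\mu_k$. Since $\mu_k\to\mu_\infty$ narrowly, Lemma 4 gives, along a further subsequence, $\hat\mu_k\to Q\in\mathcal Q(\mu_\infty)$. By Lemma 5(ii) and Lemma 8(ii),
$$\limsup_k\dim^{\mathtt u}\mu_k=\int f\,dQ\le\int_X\dim^{\mathtt u}\mu_\infty^x\,d\mu_\infty(x).\qquad\blacksquare$$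

All of the possible loss is in the last inequality, and Tests 1 and 2 lose there: in both, $Q=\mu_\infty\otimes\delta_{\delta_0}$.

## 9. A maximum over lifts, escaping mass, and the value 1

For a finite $\mathtt a$-invariant measure $\mu$ put $D(\mu)=\int\dim^{\mathtt u}(\mu^x)\,d\mu(x)$ (same convention, no ergodicity or freeness assumed), and let $\operatorname{Inv}(X)$ be the set of $\mathtt a$-invariant probabilities.

**Theorem 2.**

(a) $D$ is affine on $\operatorname{Inv}(X)$, and $D(\mu)=\max_{Q\in\mathcal Q(\mu)}\int f\,dQ$, with $\mathcal Q(\mu)$ as in Section 4 and $f$ as in Section 2.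

(b) If $\mu_k\in\operatorname{Inv}(X)$ converge vaguely to $\mu_\infty$ with $\mu_\infty(X)=1-p$, $p\in[0,1]$, then $D(\mu_\infty)+p\ge\limsup_kD(\mu_k)$. In particular $D$ is upper semicontinuous on $\operatorname{Inv}(X)$.

(c) For $\mu\in\operatorname{Inv}(X)$: $D(\mu)=1$ iff $\mu$ is $U$-invariant. Hence if $D(\mu_k)\to1$ and $\mu_k\to\mu_\infty$ vaguely, $\mu_\infty$ is $B$-invariant.

(d) In Theorem 1 the value $1$ in the convention cannot be replaced by any $c<1$, nor $p$ in (b) by $cp$ with $c<1$. $D$ is in general not lower semicontinuous.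

### The maximum: proof of (a)

$D(\mu)=\int\dim\,d\Lambda_\mu$ and $\mu\mapsto\Lambda_\mu=e_*\mu$ is affine, so $D$ is affine. The inequality "$\ge$" is Lemma 8(ii). We have to produce a lift that attains equality.

**Step 1: ergodic $\eta$.** If $\eta$ is free, take $\hat\eta$ (Lemma 6). If not, $\eta(\operatorname{Fix}U)=1$ by Lemma 2; take $\eta\otimes\delta_\ell$. We have $T_s\ell=\ell$ and $A_t\ell=\ell$, and for $x\in\operatorname{Fix}U$, $\iota(x,\ell,s)=(x,\ell,-s)$, which preserves $M_{\eta\otimes\delta_\ell}=\frac12\ell(ds)\,\eta(dx)$ (at $\nu=\ell$). So $\eta\otimes\delta_\ell\in\mathcal Q(\eta)$, and $f(\ell)=1=\dim(\eta)$.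

**Step 2: glue the lifts measurably.** The set $\{(\eta,Q):\eta\in\mathcal E,\ Q\in\mathcal Q(\eta),\ \int f\,dQ=\dim(\eta)\}$ is Borel, because $\mathcal Q$ is closed (Lemma 4), marginals and $\int f\,dQ$ are continuous on $\mathcal Q$ (Lemma 5), and $\dim$ is Borel (Lemma 8). By Step 1 its sections over $\mathcal E$ are nonempty. By the Jankov–von Neumann theorem there is a universally measurable selector $\eta\mapsto Q^\eta$. Put $Q=\int Q^\eta\,d\Lambda_\mu(\eta)$. It has marginal $\mu$, is $\hat{\mathtt a}(t)$-invariant for $t\le0$, and satisfies $\iota_*M_Q=M_Q$ because $M_Q=\int M_{Q^\eta}\,d\Lambda_\mu$. Finally $\int f\,dQ=\int\dim\,d\Lambda_\mu=D(\mu)$. $\square$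

### Escaping mass: proof of (b)

Let $p=0$. The convergence is then narrow. Choose maximizers $Q_k\in\mathcal Q(\mu_k)$ with $\int f\,dQ_k=D(\mu_k)$, using (a). Along a subsequence realizing the limsup and a further one, $Q_k\to Q\in\mathcal Q(\mu_\infty)$ by Lemma 4. By Lemma 5(ii), $\int f\,dQ=\limsup_kD(\mu_k)$, and by (a) this is at most $D(\mu_\infty)$.

Let $p>0$. Then $X$ is not compact. Let $X^*=X\cup\{\infty\}$ be the one-point compactification, which is compact metrizable. $B$ acts on it continuously, fixing $\infty$: if $K\subset X$ is compact and $C$ is a compact neighborhood of $b\in B$, then $C^{-1}K$ is compact and points outside it are moved by $C$ outside $K$. For continuous $k$ on $X^*$ the function $k-k(\infty)$ vanishes at infinity, so $\mu_k\to\mu_\infty+p\delta_\infty$ narrowly on $X^*$. As $X^*\setminus\operatorname{Fix}_{X^*}U=X\setminus\operatorname{Fix}_XU$, ergodic components in $X$ and their leafwise measures are unchanged, and $\delta_\infty$ is non-free. So $D_{X^*}(\mu_k)=D(\mu_k)$ and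
$$D_{X^*}(\mu_\infty+p\delta_\infty)=D(\mu_\infty)+p.\tag{11}$$
Apply the case $p=0$ on $X^*$. $\square$

### Dimension one forces Lebesgue measure

For (c) we need to know that dimension $1$ leaves no room. The tool is an entropy count on dyadic cells. To keep the counting compatible with flips, the dyadic grid is itself chosen at random.

**Lemma 9.** If $Q\in\mathcal Q$ and $d=1$ $Q$-a.e., then $\nu=\ell$ for $Q$-a.e. $(x,\nu)$.

*Proof.* **Step 1: random dyadic grids.** A *dyadic grid* is $G=(G_j)_{j\in\mathbb Z}$, where $G_j$ is a partition of $\mathbb R$ into half-open intervals of length $2^{-j}$ with endpoints $o_j+2^{-j}\mathbb Z$, and $G_{j+1}$ refines $G_j$. The last condition says $o_j\equiv o_{j+1}$ mod $2^{-j-1}$, so with $m=-j$ grids are exactly the elements of the group $\mathbb S=\varprojlim_{m\to\infty}\mathbb R/2^m\mathbb Z$ of Test 2. The Haar probability $\theta$ is invariant under the translations $G\mapsto G-s$ and under the automorphism $G\mapsto2G$, $(2G)_j=2\cdot G_{j+1}$. Each $o_j$ is uniform on $\mathbb R/2^{-j}\mathbb Z$.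 Let $I_j(G)$ be the cell of $G_j$ containing $0$. For $\theta$-a.e. $G$, $0$ is interior to every $I_j(G)$. Moreover $\theta(I_{-m}\not\supset[-L,L])\le(2L+1)2^{-m}$, and the $I_{-m}$ increase with $m$, so $\bigcup_mI_{-m}(G)=\mathbb R$ a.e.

**Step 2: the flip with a grid.** Let $\tilde M=w(\nu,s)\,\nu(ds)\,dQ\,d\theta$ and $\tilde\iota(x,\nu,G,s)=(\mathtt u(s)x,T_s\nu,G-s,-s)$. Integrating over $G$ first and using translation invariance of $\theta$, then $\iota_*M_Q=M_Q$, we get $\tilde\iota_*\tilde M=\tilde M$. The analogue of (P) holds with the same proof: a Borel set $E\subset X\times N\times\mathbb S$ has full $(Q\times\theta)$-measure iff for a.e. $(x,\nu,G)$ and $\nu$-a.e. $s$, $(\mathtt u(s)x,T_s\nu,G-s)\in E$. By (7), $0\in\operatorname{supp}\nu$ a.e., so $\nu(I_j(G))>0$ a.e. for all $j$.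

**Step 3: averaging over the cell of $0$.** For Borel $g\ge0$ on $N\times\mathbb S$ apply the invariance to
$$F=\frac{g(\nu,G)\,1[s\in I_0(G)]}{w(\nu,s)\,\nu(I_0(G))},\qquad\int F\,d\tilde M=\int g\,d(Q\times\theta).$$
We have $-s\in I_0(G-s)$ iff $0$ and $s$ lie in the same cell of $G_0$, that is, iff $s\in I_0(G)$. Then $I_0(G-s)=I_0(G)-s$ and $T_s\nu(I_0(G-s))=\nu(I_0(G))/\nu(\varphi_s)$. With (4),
$$\int g\,d(Q\times\theta)=\int\frac1{\nu(I_0(G))}\int_{I_0(G)}g(T_s\nu,G-s)\,\nu(ds)\,d(Q\times\theta).$$

**Step 4: entropy from above.** Take $g=-\log_2\big(\nu(I_1)/\nu(I_0)\big)\ge0$. For $s\in I_0(G)$, $g(T_s\nu,G-s)$ is $-\log_2$ of the fraction of $\nu(I_0(G))$ carried by the half of $I_0(G)$ that contains $s$. So the inner average is the binary entropy $H(p)$ of $p=\nu(\text{left half of }I_0)/\nu(I_0)$, and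
$$\int g\,d(Q\times\theta)=\int H(p)\,d(Q\times\theta)\le1 .$$

**Step 5: dimension from below.** The map $(x,\nu,G)\mapsto(\hat{\mathtt a}(\log2)(x,\nu),2G)$ preserves $Q\times\theta$. Since $I_j(2G)=2I_{j+1}(G)$, the Birkhoff sums of $g$ are $-\log_2\big(\nu(I_n)/\nu(I_0)\big)$. As $I_n\subset[-2^{-n},2^{-n}]$ and $0<\nu(I_0)<\infty$ a.e., the Birkhoff limit is $\ge d=1$. So $\int g\ge1$. Together with Step 4, $H(p)=1$ and $p=\frac12$ a.e.

**Step 6: all cells are split evenly.** By invariance under the (a.e. invertible) doubling map, a.e. the two halves of $I_j(G)$ have equal $\nu$-mass for all $j\in\mathbb Z$. By the analogue of (P), for a.e. $(\nu,G)$ and $\nu$-a.e. $s$ this holds for the cells of every level containing $s$. A cell of positive $\nu$-mass contains such an $s$, so every cell of positive mass has halves of equal mass. Start from $I_{-m}(G)$, which has positive mass: all its subcells of a given level have equal mass, so $\nu|_{I_{-m}(G)}$ is a multiple of Lebesgue measure. Let $m\to\infty$. As $\nu(\varphi)=1$,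 $\nu=\ell$. $\square$

### The value 1: proof of (c)

**Step 1: $D(\mu)=1$ implies invariance.** Since $\dim\le1$, $\dim(\eta)=1$ for $\Lambda_\mu$-a.e. $\eta$. If $\eta$ is not free, it lives on $\operatorname{Fix}U$ and is $U$-invariant. If $\eta$ is free, then $d=1$ $\hat\eta$-a.e., so $m_x=\ell$ a.e. by Lemma 9. By (9), in every box $Y_i$ of (1) $p_z$ is then normalized Lebesgue measure on $(-R,R)$ for $\lambda$-a.e. $z$. Let $E\subset W_i$ be Borel and $|s|<R-1$. In box coordinates $E$ lies in $|\sigma|\le1$, so $\mathtt u(s)E$ is the translate of $E$ by $s$ inside the same box, and $\eta(\mathtt u(s)E)=\eta(E)$. Given any $s$ and Borel $E$, fix an integer $R>|s|+1$ and split $E$, up to an $\eta$-null set, into the disjoint pieces $E\cap W_i\setminus\bigcup_{j<i}W_j$. This gives $\eta(\mathtt u(s)E)\ge\eta(E)$. The same for $E^c$ gives equality. So $\eta$ is $U$-invariant, and hence so is $\mu$.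

**Step 2: invariance implies $D(\mu)=1$.** Let $\mu$ be $U$-invariant. As $e\circ\mathtt u(s)=e$, for each $s$ the measures $\mathtt u(s)_*\eta$ also disintegrate $\mu$ over $e$, so $\mathtt u(s)_*\eta=\eta$ for a.e. $\eta$. Hence a.e. $\eta$ is invariant under $\mathtt u(s)$ for all rational $s$, and by continuity under $U$. If such $\eta$ is free, $\dim(\eta)=1$ by Computation B. If not, $\dim(\eta)=1$ by convention. So $D(\mu)=1$.

**Step 3: the consequence.** Let $D(\mu_k)\to1$, $\mu_k\to\mu_\infty$ vaguely, $p=1-\mu_\infty(X)$. By (b), $D(\mu_\infty)+p\ge1$, and $D(\mu_\infty)\le1-p$, so equality holds. If $p=0$, Step 1 applies to $\mu_\infty$. If $p>0$, then $D_{X^*}(\mu_\infty+p\delta_\infty)=1$ by (11), so by Step 1 on $X^*$ the measure $\mu_\infty+p\delta_\infty$, and therefore $\mu_\infty$, is $U$-invariant. It is $\mathtt a$-invariant as a vague limit, hence $B$-invariant. $\square$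

### Sharpness: proof of (d)

Take Test 3: $Z$ is the solenoid flow, $m_Z$ its ergodic, free, $U$-invariant probability, of dimension $1$, and $\mu_k=m_Z\times\delta_k$ on $X=Z\times\mathbb N$. In $X$ all mass escapes: $\mu_\infty=0$, $p=1$, and $D(\mu_k)=1$, so (b) is an equality and fails with $cp$, $c<1$. In $X^*$ we have $\mu_k\to\delta_\infty$, which is non-free, so Theorem 1 is an equality and fails if non-free measures are given a value $c<1$.

One may also take $Z=\Gamma\backslash\mathrm{SL}_2(\mathbb R)$ for a cocompact lattice $\Gamma$, with $b.\Gamma g=\Gamma gb^{-1}$ and $m_Z$ the invariant probability. It is $\mathtt a$-ergodic (Moore), all $U$-orbit maps are injective since a cocompact lattice contains no nontrivial unipotents, and $\dim^{\mathtt u}m_Z=1$ by (c).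

For the failure of lower semicontinuity take Test 1: $D(\delta_{(0,1/k)})=0$ for all $k$, while $\delta_{(0,1/k)}\to\delta_{(0,0)}$ and $D(\delta_{(0,0)})=1$. $\blacksquare$
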